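\title{Universal covers of measure zero for carpenter's rules}

\begin{abstract}
A universal cover for carpenter's rules is a planar set of diameter $1$ into which every rule with longest segment $1$ can be folded. We show that the area of a Lebesgue measurable universal cover has no positive lower bound: there are universal covers of measure zero, and they can be taken $G_\delta$, or $F_\sigma$, or path-connected. In contrast, every closed universal cover has area greater than $0.0148$, with no connectivity assumption. The null covers come from a thin family of chords of a disc and the Baire category theorem; the lower bound comes from an averaging argument in a body of constant width.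
\end{abstract}

\section{Introduction}

A carpenter's rule is a chain of straight rulers joined by hinges, and it is determined by the lengths of the rulers. We normalize the longest length: a \emph{rule} is a finite sequence $(\ell_1,\dots,\ell_n)$ of numbers in $(0,1]$ with maximum $1$. A \emph{fold} of the rule is a polygonal chain $v_0,v_1,\dots,v_n$ in $\mathbb R^2$ with $|v_i-v_{i-1}|=\ell_i$; its segments may cross or overlap. The fold lies in a set $C$ if every segment $[v_{i-1},v_i]$ is contained in $C$. A \emph{universal cover} is a set $C\subset\mathbb R^2$ of diameter $1$ that contains a fold of every rule. A set that contains a unit segment has diameter at least $1$, so a universal cover is a case for all rules that is as narrow as possible, and one asks how small its area can be.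

The closed disc $D$ of radius $\frac12$ about the origin is a universal cover of area $\pi/4$: from each point of the boundary circle there is a chord of each length in $(0,1]$, so a rule can be laid out chord by chord. It is known that there is a nonconvex universal cover of area $0.55536036\ldots$, that every convex universal cover has area at least $0.475$, and that every simply connected universal cover has area at least $0.073$. The following question comes from \cite{JJJ}.

\begin{quote}
Is there a constant $c>0$ such that every Lebesgue measurable universal cover, with no assumption of convexity or simple connectivity, has area at least $c$?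
\end{quote}

One would guess that there is. The rules $(1)$, $(1,a)$ and $(a,1,b)$ fold back into a single unit segment, but $(1,a,1)$ with $0<a<1$ does not: if its two unit segments coincided, the middle segment would have length $0$ or $1$. A pair of unit segments serves at most four values of $a$, so a universal cover contains uncountably many unit segments, together with connecting segments of every length, all within diameter $1$. Such a family ought to sweep out area. The guess is right for closed sets and wrong in general.

\begin{theorem}\label{thm:null}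
There is a $G_\delta$ set $C\subset D$ of measure zero and diameter $1$ that contains a fold of every rule, and even of every infinite rule with lengths in $(0,1]$.
\end{theorem}

Here an infinite rule is a sequence $\ell_1,\ell_2,\dots$, and its folds are defined as above. Theorem~\ref{thm:null} answers the question in the negative: the infimum of the area is $0$, and it is attained.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] For every $n$ there is a compact set of measure zero and diameter $1$ that contains a fold of every rule with at most $n$ segments.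
\item[(b)] There is an $F_\sigma$ universal cover of measure zero.
\item[(c)] There is a path-connected universal cover of measure zero.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:closed}
Every closed universal cover has area at least $\dfrac{1}{8(1+\pi/r_0)}>0.0148$, where $r_0=1-1/\sqrt3$.
\end{theorem}

We do not claim that this constant is optimal. Recall that a $G_\delta$ set is a countable intersection of open sets and an $F_\sigma$ set is a countable union of closed sets. Throughout, $\mathbb T=\mathbb R/2\pi\mathbb Z$, $u(\varphi)=(\cos\varphi,\sin\varphi)$, $u'(\varphi)=(-\sin\varphi,\cos\varphi)$, and $|E|$ is the Lebesgue measure of a set $E$ in $\mathbb R$, $\mathbb T$ or $\mathbb R^2$; a \emph{null} set is a set of measure zero.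

\section{Folds inscribed in the disc}\label{sec:disc}

For $\varphi\in\mathbb T$ and $r\in[0,\frac12]$ let
\[
S(\varphi,r)=\{z\in D:\ z\cdot u(\varphi)=r\}.
\]
This is the chord of $D$ with endpoints $ru(\varphi)\pm\sqrt{1/4-r^2}\,u'(\varphi)$, a single point if $r=\frac12$. It is $S(0,r)$ rotated by $\varphi$ about the origin, and it lies on the tangent to the circle $|z|=r$ at $ru(\varphi)$. For $E\subset\mathbb R^2$ let
\[
\Gamma_r(E)=\{\varphi\in\mathbb T:\ S(\varphi,r)\subset E\}.
\]
All null covers below use only folds that run around the circle $\partial D$ in one direction. For a given rule these folds have one free parameter, the starting angle.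

\begin{lemma}\label{lem:inscribed}
Let $\ell_1,\ell_2,\dots\in[0,1]$ be a finite or infinite sequence, and put
\[
\alpha_0=0,\quad \alpha_i=\alpha_{i-1}+2\arcsin\ell_i,\quad \psi_i=\tfrac12(\alpha_{i-1}+\alpha_i),\quad r_i=\tfrac12\sqrt{1-\ell_i^2}.
\]
For $\theta\in\mathbb T$ let $v_i(\theta)=\frac12u(\theta+\alpha_i)$. Then $|v_i(\theta)-v_{i-1}(\theta)|=\ell_i$ and $[v_{i-1}(\theta),v_i(\theta)]=S(\theta+\psi_i,r_i)$. Hence the chain $v_0(\theta),v_1(\theta),\dots$ lies in a set $E$ if and only if
\begin{equation}\label{eq:intersection}
\theta\in\bigcap_i\bigl(\Gamma_{r_i}(E)-\psi_i\bigr).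
\end{equation}
\end{lemma}

\begin{proof}
Let $\omega=\arcsin\ell_i$ and $\varphi=\theta+\psi_i$. The points $v_{i-1}(\theta)$ and $v_i(\theta)$ are
\[
\tfrac12u(\varphi\mp\omega)=\tfrac12\cos\omega\,u(\varphi)\mp\tfrac12\sin\omega\,u'(\varphi)=r_iu(\varphi)\mp\tfrac12\ell_iu'(\varphi).
\]
They are at distance $\ell_i$, and since $\frac12\ell_i=\sqrt{1/4-r_i^2}$ they are the endpoints of $S(\varphi,r_i)$.
\end{proof}

So we look for a null set $C\subset D$ whose sets $\Gamma_r(C)$ are so large that the intersection in \eqref{eq:intersection} is never empty. They cannot be large in measure: if $C$ is null, then in polar coordinates almost every diameter of $D$ meets $C$ in a set of length zero, so $\Gamma_0(C)$ is null. The rule $(1,a,1)$ shows that this need not be an obstacle. Here $r_1=r_3=0$ and $\psi_3-\psi_1=\pi+2\arcsin a$, so the two unit segments ask for two elements of $\Gamma_0(C)$ with a prescribed difference. Let $E$ be the middle-thirds Cantor set. The elements of $E-E$ are the sums $2\sum_i\epsilon_i3^{-i}$ with $\epsilon_i\in\{-1,0,1\}$, and these fill $[-1,1]$. So the null set $\pi E\subset\mathbb T$ realizes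 every difference.

Two difficulties remain. First, $C$ must contain chords at every distance $r$ from the center and still be null; this is the subject of Section~\ref{sec:thin}. Second, long rules impose arbitrarily many conditions on the single parameter $\theta$. For this we need a notion of largeness that is compatible with measure zero and survives translation and countable intersection. The Baire category theorem provides one: in a nonempty compact metric space, a countable intersection of dense open sets is dense.

\section{A thin family of chords}\label{sec:thin}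

\begin{lemma}\label{lem:thin}
For all $\varepsilon,\eta>0$ there is a compact set $P\subset D$ with $|P|<\varepsilon$ such that for every $r\in[0,\frac12]$ there is $\varphi$ with $|\varphi|\le\eta$ and $S(\varphi,r)\subset P$.
\end{lemma}

The choice $\varphi=0$ for all $r$ gives the vertical chords, which fill half of $D$. The lemma says that arbitrarily small tilts, depending on $r$, remove almost all of this area. We measure area by horizontal slices. For $|\varphi|<\pi/2$ and $m=\tan\varphi$, the line $z\cdot u(\varphi)=r$ meets the horizontal line at height $y$ at the abscissa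
\[
X_y(m,r)=r\sqrt{1+m^2}-ym .
\]

\begin{example}\label{ex:pencil}
Fix $0<\lambda<b\le\frac12$ and consider only $r\in[0,\lambda]$. The line $z\cdot u(\varphi)=r$ passes through $(0,b)$ when $\sin\varphi=r/b$, that is, when $m=m(r)=r/\sqrt{b^2-r^2}$; see Figure~\ref{fig:pencil}. Then $X_y(m(r),r)=(b-y)m(r)$. The vertical lines had slices of length $\lambda$ at all heights. Now the slice at height $b$ is a point, and for $|y-b|\le\kappa$ it has length at most $\kappa\lambda/\sqrt{b^2-\lambda^2}$, a small fraction of $\lambda$ if $\kappa$ and $\lambda$ are small compared with $b$. The tilt is then also small, about $\lambda/b$. Far from height $b$ nothing is gained: at height $-b$ the slice of the lines has length $2b\lambda/\sqrt{b^2-\lambda^2}>2\lambda$. At height $b=0$ the construction is impossible, since no tangent to the circle $|z|=r>0$ passes through the origin.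
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.6]
\draw (0,0) circle (0.5);
\draw[dashed] (-0.55,0.3) -- (0.55,0.3);
\foreach \x in {0,0.04,0.08,0.12}
  \draw[thick] (\x,{-sqrt(0.25-\x*\x)}) -- (\x,{sqrt(0.25-\x*\x)});
\begin{scope}[xshift=1.4cm]
\draw (0,0) circle (0.5);
\draw[dashed] (-0.55,0.3) -- (0.55,0.3) node[right] {$y=b$};
\foreach \x in {0,0.04,0.08,0.12}
  \draw[thick,rotate={asin(\x/0.3)}] (\x,{-sqrt(0.25-\x*\x)}) -- (\x,{sqrt(0.25-\x*\x)});
\fill (0,0.3) circle (0.012);
\end{scope}
\end{tikzpicture}
\caption{Left: four vertical chords of the disc, at distances $r$ from the center. Right: each chord is rotated about the center by $\arcsin(r/b)$. It keeps its length and its distance from the center, and all four chords now pass through $(0,b)$.}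
\label{fig:pencil}
\end{figure}

To treat all $r\in[0,\frac12]$ with small tilts, cut $[0,\frac12]$ into short intervals and focus each interval at its own point at height $b$. To treat all heights, take finitely many heights $y_1,\dots,y_M$ in turn. The danger is that focusing at $y_j$ destroys what was gained at earlier heights. But the tilt needed is proportional to the length of the intervals, and a change of slope by $\tau$ moves every abscissa by at most $\tau$. If the intervals of stage $j$ are short enough in terms of the number of intervals at stage $j-1$, the damage is negligible. A thin strip about height $0$ is given up.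

\begin{proof}[Proof of Lemma~\ref{lem:thin}]
Choose $0<\beta<\frac12$ and then $\kappa>0$ with $2\beta+\frac{3\kappa}{2\beta}+\kappa<\varepsilon$. We may assume $\eta\le\beta$. Let $Y=\{y:\beta\le|y|\le\frac12\}$, and choose $y_1,\dots,y_M\in Y$ such that every $y\in Y$ is within $\kappa$ of some $y_j$. For $r\in[0,\frac12]$ we have $\partial_mX_y=rm/\sqrt{1+m^2}-y$ and $\partial_rX_y=\sqrt{1+m^2}$. Therefore
\begin{align}
&|\partial_mX_y|\le1 &&\text{if } |y|\le\tfrac12,\label{eq:upper}\\
&|\partial_mX_y|\ge|y|-\tfrac\eta2\ge\tfrac\beta2,\quad 0\le\partial_rX_y\le\sqrt2 &&\text{if } y\in Y,\ |m|\le\eta.\label{eq:lower}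
\end{align}
In particular, for $y\in Y$ the function $X_y(\cdot,r)$ is strictly monotone on $[-\eta,\eta]$.

For $j=0,\dots,M$ we construct a partition $\mathcal I_j$ of $[0,\frac12]$ into $n_j$ closed intervals with disjoint interiors and, for each $I\in\mathcal I_j$, a function $m_{j,I}$ on $I$ that is Lipschitz with constant $3/\beta$. Start with $\mathcal I_0=\{[0,\frac12]\}$ and the zero function. For $j\ge1$ put $\tau_j=2^{-j}\min\{\eta,\kappa/(2n_{j-1})\}$. We require:
\begin{enumerate}
\item[(i)] each $I'\in\mathcal I_j$ lies in some $I\in\mathcal I_{j-1}$, and $|m_{j,I'}-m_{j-1,I}|\le\tau_j$ on $I'$;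
\item[(ii)] $X_{y_j}(m_{j,I'}(r),r)$ is constant for $r\in I'$.
\end{enumerate}
By (i), $|m_{j,I'}|\le\tau_1+\dots+\tau_j\le(1-2^{-j})\eta$.

\emph{From stage $j-1$ to stage $j$.} Write $G=X_{y_j}$. Subdivide each $I\in\mathcal I_{j-1}$ into intervals $I'=[a,a+\lambda]$ with $6\lambda/\beta\le\tau_j$. Fix such an $I'$, and put $m^*=m_{j-1,I}(a)$ and $c=G(m^*,a)$; the chords for $r\in I'$ will be focused at the point $(c,y_j)$. Let $r\in I'$. By \eqref{eq:lower}, $|G(m^*,r)-c|\le\sqrt2\lambda$. The interval $[m^*-3\lambda/\beta,m^*+3\lambda/\beta]$ lies in $[-\eta,\eta]$, because $|m^*|\le(1-2^{1-j})\eta$ and $3\lambda/\beta\le2^{-j}\eta$. As $m$ moves from $m^*$ to either end of this interval, $G(m,r)$ changes by at least $\frac\beta2\cdot\frac{3\lambda}\beta>\sqrt2\lambda$, and in opposite directions at the two ends. So the equation $G(m,r)=c$ has a solution $m(r)$ in the interval, unique by monotonicity, and $m(a)=m^*$. Put $m_{j,I'}=m$; then (ii) holds. For $r,r'\in I'$ we have $G(m(r'),r')=c=G(m(r),r)$, so \eqref{eq:lower} gives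
\[
\tfrac\beta2|m(r)-m(r')|\le|G(m(r),r')-G(m(r'),r')|=|G(m(r),r')-G(m(r),r)|\le\sqrt2|r-r'|.
\]
Thus $m$ is Lipschitz with constant $3/\beta$. The functions $m$ and $m_{j-1,I}$ agree at $a$ and have this Lipschitz constant, so they differ by at most $6\lambda/\beta\le\tau_j$ on $I'$, which is (i).

\emph{The set $P$.} Let $P$ be the union of the chords $S(\arctan m_{M,I}(r),r)$ over $I\in\mathcal I_M$ and $r\in I$. For each $I$ the pairs $(r,z)\in I\times D$ with $z\cdot u(\arctan m_{M,I}(r))=r$ form a compact set, and $P$ is a finite union of projections of such sets, so $P$ is compact. Also $|\arctan m_{M,I}(r)|\le|m_{M,I}(r)|\le\eta$.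

Let $P_y=\{x:(x,y)\in P\}$. Always $|P_y|\le1$, and $P_y=\emptyset$ for $|y|>\frac12$. Let $y\in Y$, choose $j$ with $|y-y_j|\le\kappa$, and fix $I\in\mathcal I_j$. By (ii) there is a constant $c$ with
\[
X_y(m_{j,I}(r),r)=c+(y_j-y)\,m_{j,I}(r)\qquad(r\in I),
\]
so these values lie in an interval of length at most $3\kappa|I|/\beta$. Let $r\in I''\subset I$ with $I''\in\mathcal I_M$. By \eqref{eq:upper}, by (i), and because $n_{i-1}\ge n_j$ for $i>j$,
\[
|X_y(m_{M,I''}(r),r)-X_y(m_{j,I}(r),r)|\le\sum_{i>j}\tau_i\le\frac{\kappa}{2n_j}.
\]
Hence the part of $P_y$ that comes from $I$ lies in an interval of length $3\kappa|I|/\beta+\kappa/n_j$. Summing over the $n_j$ intervals of total length $\frac12$ gives $|P_y|\le\frac{3\kappa}{2\beta}+\kappa$. Since $|Y|\le1$, Fubini's theorem yields $|P|\le2\beta+\frac{3\kappa}{2\beta}+\kappa<\varepsilon$.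
\end{proof}

\section{Null universal covers}\label{sec:null}

Lemma~\ref{lem:thin} gives one good angle for each $r$, and the angle depends on $r$ in an uncontrolled way. What is controlled is that it is close to $0$. Rotated copies of thin sets therefore give, for all $r$ at once, good angles close to any prescribed angle, and passing to open sets makes each good angle stable.

\begin{lemma}\label{lem:open}
There are open sets $U_1,U_2,\dots\subset\mathbb R^2$ with $|U_k|\le2^{-k}$ such that $\Gamma_r(U_k)$ is open and dense in $\mathbb T$ for all $k$ and all $r\in[0,\frac12]$.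
\end{lemma}

\begin{proof}
Let $(q_i)_{i\ge1}$ be a dense sequence in $\mathbb T$. For $k,i,l\ge1$ apply Lemma~\ref{lem:thin} with $\varepsilon=2^{-k-i-l}$ and $\eta=1/l$, and by outer regularity of Lebesgue measure enlarge $P$ to an open set $V_{k,i,l}$ of measure less than $2^{-k-i-l}$. Let $U_k$ be the union over $i,l$ of the sets $V_{k,i,l}$ rotated by $q_i$ about the origin. Then $|U_k|\le\sum_{i,l}2^{-k-i-l}=2^{-k}$. Fix $r$. For all $i,l$ the set $\Gamma_r(U_k)$ contains a point $q_i+\varphi$ with $|\varphi|\le1/l$, so it is dense. If $S(\varphi,r)\subset U_k$, this compact set has positive distance $d$ from the complement of $U_k$, and a rotation by an angle less than $d$ moves the points of $D$ by less than $d$. So $\Gamma_r(U_k)$ is open.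
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:null}]
Let $C=D\cap\bigcap_kU_k$. It is null, and it is a $G_\delta$ set because the closed set $D$ is one. All chords lie in $D$, so $\Gamma_r(C)=\bigcap_k\Gamma_r(U_k)$. Given a finite or infinite sequence of lengths in $(0,1]$, the set in \eqref{eq:intersection} for $E=C$ is $\bigcap_{i,k}(\Gamma_{r_i}(U_k)-\psi_i)$, a countable intersection of dense open subsets of $\mathbb T$. By the Baire category theorem it contains some $\theta$, and by Lemma~\ref{lem:inscribed} the chain $v_0(\theta),v_1(\theta),\dots$ is a fold that lies in $C$. Finally, $C$ lies in $D$ and contains a fold of the rule $(1)$, so its diameter is $1$.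
\end{proof}

This set $C$ is far from closed. It contains diameters of $D$ in a dense set of directions, so its closure is $D$. To extract compact subsets that still serve many rules, recall how the Baire theorem is proved: one chooses nested closed arcs $I_1\supset I_2\supset\cdots$, the $k$th inside the $k$th open set. An arc that works for one rule at stage $k$ works for all nearby rules, and the sequences of $n$ lengths form a compact space once the length $0$ is admitted. So finitely many arcs suffice at each stage.

\begin{proof}[Proof of Theorem~\ref{thm:more}]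
(a) Let $Q=[0,1]^n$. For $(\ell,\theta)\in Q\times\mathbb T$ let $F(\ell,\theta)$ be the union of the $n$ segments of the chain in Lemma~\ref{lem:inscribed}. It is the union of the images of $[0,1]$ under the maps $t\mapsto f_i(\ell,\theta,t)=(1-t)v_{i-1}+tv_i$, where $f_i$ is continuous on $Q\times\mathbb T\times[0,1]$. Let $O_k=\{(\ell,\theta):F(\ell,\theta)\subset U_k\}$. Its complement is the union over $i$ of the projections to $Q\times\mathbb T$ of the compact sets $f_i^{-1}(\mathbb R^2\setminus U_k)$, so $O_k$ is open. For fixed $\ell$, the set $\{\theta:(\ell,\theta)\in O_k\}=\bigcap_{i\le n}(\Gamma_{r_i}(U_k)-\psi_i)$ is dense, as a finite intersection of dense open sets.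

Call a \emph{piece} a product $Q'\times I$ with $Q'\subset Q$ compact and $I\subset\mathbb T$ a closed arc of positive length, or $I=\mathbb T$. We construct sets $T_0=Q\times\mathbb T\supset T_1\supset\cdots$ such that each $T_k$ is a finite union of pieces whose first factors cover $Q$, and $T_k\subset O_k$ for $k\ge1$. Let $Q'\times I$ be a piece of $T_{k-1}$ and $\ell\in Q'$. By density there is $\theta$ in the interior of $I$ with $(\ell,\theta)\in O_k$. As $O_k$ is open, there are a closed neighborhood $B_\ell$ of $\ell$ in $Q$ and a closed arc $I_\ell\subset I$ of positive length with $B_\ell\times I_\ell\subset O_k$. Finitely many of the $B_\ell$ cover $Q'$; replace $Q'\times I$ by the corresponding pieces $(B_\ell\cap Q')\times I_\ell$. Doing this for every piece of $T_{k-1}$ gives $T_k$.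

Let $T=\bigcap_kT_k$, a compact set. For each $\ell\in Q$ the sets $\{\theta:(\ell,\theta)\in T_k\}$ are nested, nonempty and compact, so $(\ell,\theta)\in T$ for some $\theta$. The set
\[
C_n=\bigcup_{(\ell,\theta)\in T}F(\ell,\theta)=\bigcup_{i\le n}f_i(T\times[0,1])
\]
is compact. It lies in $D\cap\bigcap_kU_k$, so it is null, and it contains a fold of every rule with $n$ segments. A shorter rule extends to one with $n$ segments by repeating a length, and the initial part of a fold of the extension is a fold of the rule. As $C_n\subset D$ contains a unit segment, its diameter is $1$.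

(b) The set $\bigcup_nC_n\subset D$ is a null $F_\sigma$ set of diameter $1$ that contains a fold of every rule.

(c) Let $C$ be the set of Theorem~\ref{thm:null}, and let $C'$ be the union of $\partial D$ and all chords of $D$ of positive length contained in $C$. Then $C'\subset C\cup\partial D$ is null. It is path-connected because every chord ends on $\partial D$. It has diameter $1$, and it contains the folds constructed in the proof of Theorem~\ref{thm:null}, whose segments are such chords.
\end{proof}

\section{Closed covers have positive area}\label{sec:closed}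

Let $C$ be a closed universal cover; being bounded, it is compact. We no longer choose the folds, so we need segments whose position is forced. These are the unit segments: we place $C$ in a body of constant width $1$, which contains exactly one unit segment in each direction. This is the only use of the hypothesis on the diameter. We then show that the directions of the unit segments in $C$ have measure at least $1$, and that such a family of segments covers a definite area.

\subsection{Bodies of constant width}

The \emph{support function} of a compact convex set $L\subset\mathbb R^2$ is $h_L(\theta)=\max_{z\in L}z\cdot u(\theta)$. The set $L$ is the intersection of the half-planes $z\cdot u(\theta)\le h_L(\theta)$, and every boundary point $q$ satisfies $q\cdot u(\theta)=h_L(\theta)$ for some $\theta$. The number $h_L(\theta)+h_L(\theta+\pi)$ is the distance between the two supporting lines orthogonal to $u(\theta)$, and $L$ has \emph{constant width} $1$ if this number is $1$ for all $\theta$. Let $B(z,t)$ be the closed disc of center $z$ and radius $t$. We use the following textbook facts.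
\begin{enumerate}
\item[(F1)] Every planar set of diameter $1$ lies in a compact convex set of constant width $1$; see, for example, \cite{Egg,BF}.
\item[(F2)] (Jung's theorem.) A planar set of diameter at most $1$ lies in a disc of radius $1/\sqrt3$.
\item[(F3)] The perimeter of $L$ is $\operatorname{per}L=\int_{\mathbb T}h_L\,d\theta$. Hence $\operatorname{per}L\le\operatorname{per}L'$ if $L\subset L'$, and $\operatorname{per}(sL)=s\operatorname{per}L$ for $s\ge0$.
\item[(F4)] (Steiner's formula.) $|L+B(0,s)|=|L|+s\operatorname{per}L+\pi s^2$ for $s\ge0$.
\item[(F5)] (Area formula.) Let $\Phi$ be a Lipschitz map from a rectangle in $\mathbb R^2$ to $\mathbb R^2$, let $E$ be a measurable subset of the rectangle, and let $\nu_E(z)$ be the number of points of $E\cap\Phi^{-1}(z)$. Then $\nu_E$ is measurable and $\int_{\mathbb R^2}\nu_E\,dz=\int_E|\det D\Phi|$.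
\end{enumerate}

\begin{lemma}\label{lem:width}
Let $K$ have constant width $1$ and support function $h$.
\begin{enumerate}
\item[(a)] For each $\theta$ there is exactly one point $p(\theta)\in K$ with $p(\theta)\cdot u(\theta)=h(\theta)$, and $p(\theta)-p(\theta+\pi)=u(\theta)$. If $x,y\in K$ and $x-y=u(\theta)$, then $x=p(\theta)$ and $y=p(\theta+\pi)$.
\item[(b)] The map $p$ is Lipschitz, and $p'=\rho u'$ almost everywhere, where $0\le\rho\le1$ and $\rho(\theta)+\rho(\theta+\pi)=1$ almost everywhere.
\item[(c)] $\operatorname{per}K=\pi$, and $K$ contains a disc of radius $r_0=1-1/\sqrt3$.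
\end{enumerate}
\end{lemma}

For $K=D$ we have $p=\frac12u$ and $\rho=\frac12$. In general $\rho$ is the speed of the boundary point $p(\theta)$ as the normal direction turns, and (b) says that the speeds of the two ends of the unit segment $[p(\theta),p(\theta+\pi)]$ add up to $1$.

\begin{proof}
(a) Let $x,y\in K$ and write $x-y=su(\theta)$ with $s\ge0$. Then
\[
s=x\cdot u(\theta)+y\cdot u(\theta+\pi)\le h(\theta)+h(\theta+\pi)=1 .
\]
So $K$ has diameter at most $1$, and $s=1$ forces $x\cdot u(\theta)=h(\theta)$ and $y\cdot u(\theta+\pi)=h(\theta+\pi)$. Conversely, if $x,y\in K$ satisfy these two equations for some $\theta$, then $(x-y)\cdot u(\theta)=1$ and $|x-y|\le1$, so $x-y=u(\theta)$. Keeping $y$ fixed shows that $x$ is unique. All claims follow.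

(b) Let $\theta'=\theta+\delta$ with $0<\delta<\pi$, and put $d=p(\theta')-p(\theta)$ and $e=p(\theta+\pi)-p(\theta'+\pi)$. By (a), $d+e=u(\theta')-u(\theta)$. Since $p(\varphi)$ maximizes and $p(\varphi+\pi)$ minimizes $z\cdot u(\varphi)$ on $K$, both $v=d$ and $v=e$ satisfy $v\cdot u(\theta')\ge0\ge v\cdot u(\theta)$. Write $v=au'(\theta)+bu'(\theta')$. Then $v\cdot u(\theta')=a\sin\delta$ and $v\cdot u(\theta)=-b\sin\delta$, so $a,b\ge0$. With $w=u'(\theta+\delta/2)$ we get $v\cdot w=(a+b)\cos\frac\delta2\ge|v|\cos\frac\delta2$. Adding the two inequalities,
\[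
(|d|+|e|)\cos\tfrac\delta2\le(u(\theta')-u(\theta))\cdot w=2\sin\tfrac\delta2 .
\]
So $|d|\le2\tan\frac\delta2\le2\delta$ for $\delta\le\pi/2$, and $p$ is Lipschitz, hence differentiable almost everywhere and the integral of its derivative. Let $p$ be differentiable at $\theta$. The function $\varphi\mapsto p(\varphi)\cdot u(\theta)$ is maximal at $\varphi=\theta$, so $p'(\theta)\cdot u(\theta)=0$ and $p'(\theta)=\rho(\theta)u'(\theta)$. Dividing $d\cdot w\ge0$ by $\delta\to0$ gives $\rho(\theta)\ge0$. Differentiating $p(\theta)-p(\theta+\pi)=u(\theta)$ and using $u'(\theta+\pi)=-u'(\theta)$ gives $\rho(\theta)+\rho(\theta+\pi)=1$, and so $\rho\le1$.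

(c) By (F3), $\operatorname{per}K=\int_0^\pi(h(\theta)+h(\theta+\pi))\,d\theta=\pi$. By (F2), after a translation $K\subset B(0,1/\sqrt3)$. Then $h\le1/\sqrt3$, so $h(\theta)=1-h(\theta+\pi)\ge r_0$ for all $\theta$, and $B(0,r_0)\subset K$.
\end{proof}

Fix $K\supset C$ of constant width $1$ by (F1), with coordinates such that $B(0,r_0)\subset K$, and let
\[
\Theta=\{\theta\in\mathbb T:\ [p(\theta),p(\theta+\pi)]\subset C\}.
\]
Then $\Theta+\pi=\Theta$, and $\Theta$ is compact because $p$ is continuous and $C$ is closed. If $E\subset\mathbb T$ is measurable and $E+\pi=E$, then $\int_E\rho=\int_E\rho(\theta+\pi)\,d\theta=|E|-\int_E\rho$, so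
\begin{equation}\label{eq:half}
\int_E\rho\,d\theta=\tfrac12|E| .
\end{equation}

\subsection{The directions of unit segments}

\begin{proposition}\label{prop:directions}
$|\Theta|\ge1$.
\end{proposition}

The Cantor set in Section~\ref{sec:disc} suggests that $(1,a,1)$ alone is not enough, so we use the rules $(1,a_1,1,\dots,a_k,1)$ and choose $a_1,a_2,\dots$ one after another, as an adversary. We track all directions that the $i$th unit segment could have, at a finite resolution $\delta$, and show by averaging over $a_i$ that some choice shrinks this set by a fixed factor.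

\begin{proof}
Suppose $|\Theta|<1$. Divide $\mathbb T$ into the $2n$ arcs $[j\delta,(j+1)\delta]$ with $\delta=\pi/n$. Let $\mathcal G$ be the set of arcs that meet $\Theta$, and $N=\#\mathcal G$. The union of these arcs has measure $N\delta$ and lies in the closed $\delta$-neighborhood of $\Theta$. These neighborhoods decrease to $\Theta$ as $\delta\to0$, because $\Theta$ is closed, so their measures tend to $|\Theta|$. Fix $n$ with $\gamma:=N\delta<1$. For an arc $J$ put $s_J=\int_J\rho\in[0,\delta]$. By Lemma~\ref{lem:width}(b), $s_{J+\pi}=\delta-s_J$ and $p(J)$ has diameter at most $s_J$. The union of the arcs in $\mathcal G$ is invariant under $\theta\mapsto\theta+\pi$, so \eqref{eq:half} gives $\sum_{J\in\mathcal G}s_J=N\delta/2$.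

\emph{Reachable arcs.} For $J',J\in\mathcal G$ let
\[
\Lambda(J',J)=\{|p(\theta)-p(\theta'+\pi)|:\ \theta\in J,\ \theta'\in J'\}.
\]
This is a compact interval, as a continuous image of $J\times J'$. Two of its elements differ by at most the diameter of $p(J)$ plus that of $p(J'+\pi)$, so $|\Lambda(J',J)|\le s_J+\delta-s_{J'}$. For $R\subset\mathcal G$ and $a\in(0,1]$ let $R[a]$ be the set of $J\in\mathcal G$ with $a\in\Lambda(J',J)$ for some $J'\in R$. Given $a_1,\dots,a_k\in(0,1]$, put $R_0=\mathcal G$ and $R_i=R_{i-1}[a_i]$.

Let $v_0,\dots,v_{2k+1}$ be a fold of $(1,a_1,1,\dots,a_k,1)$ in $C$, and write $v_{2i}-v_{2i+1}=u(\theta_i)$. By Lemma~\ref{lem:width}(a), $v_{2i}=p(\theta_i)$ and $v_{2i+1}=p(\theta_i+\pi)$. Hence $\theta_i\in\Theta$ and $|p(\theta_i)-p(\theta_{i-1}+\pi)|=a_i$. By induction $\theta_i$ lies in an arc of $R_i$: if $\theta_{i-1}\in J'\in R_{i-1}$, any arc $J$ that contains $\theta_i$ is in $\mathcal G$ and has $a_i\in\Lambda(J',J)$. So we reach a contradiction if we can choose $a_1,\dots,a_k$ with $R_k=\emptyset$.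

\emph{Averaging.} Let $w_J\ge0$ be weights and $V(R)=\sum_{J\in R}w_J$. Then $V(R[a])$ is at most the sum of $w_J$ over the pairs $(J',J)\in R\times\mathcal G$ with $a\in\Lambda(J',J)$, so
\begin{equation}\label{eq:average}
\int_0^1V(R[a])\,da\le\sum_{J'\in R}\ \sum_{J\in\mathcal G}w_J\,(s_J+\delta-s_{J'}).
\end{equation}
Try $w_J=1$, which counts arcs. If $K=D$, then all $s_J$ equal $\delta/2$ and the right side is $\gamma\,\#R$, which is what we want. For general $K$ the right side is $N\sum_{J'\in R}(\frac\delta2+\delta-s_{J'})$. This can only be bounded by $\frac32\gamma\,\#R$, since $R$ may consist of arcs with small $s_{J'}$, and would give the bound $\frac23$ in place of $1$. The formula shows which arcs produce many successors, and we weight the arcs accordingly: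
\[
w_J=\tfrac\delta2+(\delta-s_J)\ge\tfrac\delta2 .
\]
Using $\sum_{J\in\mathcal G}s_J=N\delta/2$ and $(\delta-s_J)s_J\le\delta^2/4$, we find
\[
\sum_{J\in\mathcal G}w_J=N\delta,\qquad \sum_{J\in\mathcal G}w_Js_J\le\frac\delta2\cdot\frac{N\delta}2+\frac{N\delta^2}4=\frac{N\delta^2}2 .
\]
So the right side of \eqref{eq:average} is at most
\[
\sum_{J'\in R}\Bigl(\frac{N\delta^2}2+N\delta(\delta-s_{J'})\Bigr)=N\delta\sum_{J'\in R}w_{J'}=\gamma V(R).
\]
A function on $(0,1]$ cannot exceed its mean everywhere, so some $a\in(0,1]$ has $V(R[a])\le\gamma V(R)$. Choosing $a_1,a_2,\dots$ in this way, we get $V(R_k)\le\gamma^kN\delta<\delta/2$ for large $k$. Every arc has weight at least $\delta/2$, so $R_k=\emptyset$.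
\end{proof}

\begin{remark}
Closedness enters in the choice of $n$. For the cover of Theorem~\ref{thm:null} and $K=D$, the set $\Theta=\Gamma_0(C)+\pi/2$ is null but dense, so every arc meets it and $N\delta=2\pi$ for all $n$. Universality enters through $k$, which depends on $N$ and $\gamma$; by Theorem~\ref{thm:more}(a), rules with a bounded number of segments cannot force positive area.
\end{remark}

\subsection{From directions to area}

If $K=D$, the radii $\{tu(\theta):0\le t\le\frac12\}$ with $\theta\in\Theta$ meet only at the center, and polar coordinates give $|C|\ge|\Theta|/8\ge1/8$. In a general $K$ the unit segments cross at many different points, and the area that they sweep may be counted several times. We therefore keep only the ends of the segments, of length $t_0$. The area swept by the ends, counted with multiplicity, is of order $t_0$: by \eqref{eq:half}, what one end loses by moving slowly the other end gains. The overlap is at most the overlap of the ends of \emph{all} unit segments of $K$. These sweep, with multiplicity, at most $\pi t_0$, and they cover a collar along $\partial K$ of area $\pi t_0-O(t_0^2)$,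 so the overlap is of order $t_0^2$.

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
Let $0<t_0<r_0$ and
\[
\Phi(\theta,t)=p(\theta)-tu(\theta),\qquad \Omega=\mathbb T\times[0,t_0],\qquad A=\Theta\times[0,t_0].
\]
For $0\le t\le1$ the point $\Phi(\theta,t)$ lies on $[p(\theta),p(\theta+\pi)]$, so $\Phi(A)\subset C$. The map $\Phi$ is Lipschitz, with $\partial_\theta\Phi=(\rho-t)u'$ and $\partial_t\Phi=-u$, so $|\det D\Phi|=|\rho(\theta)-t|$ almost everywhere. Identify $\mathbb T$ with $[0,2\pi)$ in (F5). The multiplicities $\nu_A\le\nu_\Omega$ are integrable, hence finite almost everywhere, and where they are finite,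
\[
1_{\Phi(A)}\ge\nu_A-\nu_\Omega+1_{\Phi(\Omega)} .
\]
Indeed, if $\nu_A\ge1$ the left side is $1$ and the right side is at most $1$; if $\nu_A=0$ the right side is at most $0$, since $\nu_\Omega\ge1_{\Phi(\Omega)}$. The sets $\Phi(A)$ and $\Phi(\Omega)$ are compact. Integrating,
\begin{equation}\label{eq:three}
|C|\ge\int_A|\rho-t|\,d\theta\,dt-\int_\Omega|\rho-t|\,d\theta\,dt+|\Phi(\Omega)| .
\end{equation}

\emph{First term.} By \eqref{eq:half} with $E=\Theta$ and Proposition~\ref{prop:directions},
\[
\int_A|\rho-t|\ge\int_A(\rho-t)=\tfrac12|\Theta|t_0-\tfrac12|\Theta|t_0^2\ge\tfrac12(t_0-t_0^2).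
\]

\emph{Second term.} For $\rho,t\in[0,1]$ we have $\rho-t=\rho(1-t)-(1-\rho)t$, so $|\rho-t|\le\rho(1-t)+(1-\rho)t$. By \eqref{eq:half} with $E=\mathbb T$, both $\rho$ and $1-\rho$ have integral $\pi$. Hence $\int_{\mathbb T}|\rho-t|\,d\theta\le\pi(1-t)+\pi t=\pi$, and $\int_\Omega|\rho-t|\le\pi t_0$.

\emph{Third term.} For $t\ge0$ let $K_t=\{z:B(z,t)\subset K\}$. This is the intersection of the half-planes $z\cdot u(\theta)\le h(\theta)-t$, a compact convex set, and $K_0=K$.

We claim that $K\setminus K_{t_0}\subset\Phi(\Omega)$. Let $z\in K$, let $d$ be its distance from $\partial K$, and let $q\in\partial K$ with $|q-z|=d$. Then $B(z,d)\subset K$: for $d>0$ the open disc is connected, contains the interior point $z$ and misses $\partial K$. So $z\notin K_{t_0}$ implies $d<t_0$. Choose $\theta$ with $q\cdot u(\theta)=h(\theta)$; then $q=p(\theta)$ by Lemma~\ref{lem:width}(a). From $z+du(\theta)\in K$ we get $(z+du(\theta))\cdot u(\theta)\le q\cdot u(\theta)$, that is, $d\le(q-z)\cdot u(\theta)$. Since $|q-z|=d$, this forces $q-z=du(\theta)$, and $z=\Phi(\theta,d)\in\Phi(\Omega)$.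

It remains to bound $|K|-|K_{t_0}|$ from below. Let $0\le t\le t_0$. By convexity and $B(0,r_0)\subset K$,
\[
\bigl(1-\tfrac t{r_0}\bigr)K+B(0,t)=\bigl(1-\tfrac t{r_0}\bigr)K+\tfrac t{r_0}B(0,r_0)\subset K ,
\]
so $(1-\frac t{r_0})K\subset K_t$, and $\operatorname{per}K_t\ge\pi(1-\frac t{r_0})$ by (F3) and Lemma~\ref{lem:width}(c). Let $0\le s<s'\le t_0$. If $z\in K_{s'}$ and $|x|\le s'-s$, then $B(z+x,s)\subset B(z,s')\subset K$. Thus $K_{s'}+B(0,s'-s)\subset K_s$, and (F4) gives
\[
|K_s|-|K_{s'}|\ge(s'-s)\operatorname{per}K_{s'}\ge(s'-s)\,\pi\bigl(1-\tfrac{s'}{r_0}\bigr).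
\]
Sum over a partition of $[0,t_0]$. The left sides add up to $|K|-|K_{t_0}|$, and the right sides form a Riemann sum. Letting the mesh tend to $0$,
\[
|\Phi(\Omega)|\ge|K|-|K_{t_0}|\ge\pi\int_0^{t_0}\bigl(1-\tfrac s{r_0}\bigr)ds=\pi t_0-\frac{\pi t_0^2}{2r_0}.
\]

\emph{Conclusion.} In \eqref{eq:three} the terms $\pi t_0$ cancel, and with $\mu=1+\pi/r_0$,
\[
|C|\ge\frac{t_0-t_0^2}2-\frac{\pi t_0^2}{2r_0}=\frac{t_0}2-\frac{\mu t_0^2}2 .
\]
Take $t_0=1/(2\mu)$, which is admissible because it is less than $r_0/(2\pi)$. This gives $|C|\ge\frac1{4\mu}-\frac1{8\mu}=\frac1{8\mu}$. Finally $r_0>0.4226$, so $\mu<8.434$ and $1/(8\mu)>0.0148$.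
\end{proof}

\begin{thebibliography}{9}

\bibitem{BF} Bonnesen and Fenchel, \emph{Theorie der konvexen K\"orper}.

\bibitem{Egg} Eggleston, \emph{Convexity}.

\bibitem{JJJ} Rain Jiang, Kai Jiang, Minghui Jiang, \emph{On universal covers for carpenter's rule folding}, arXiv:2108.09832 (2021).

\end{thebibliography}
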